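
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Leading coefficients of the skein polynomial on closed 4-braids}


\begin{abstract}
The leading coefficient, in the variable $z$, of the skein (HOMFLY-PT) polynomial $P(v,z)$ is known to take only finitely many values, up to units $\pm v^k$, on closed 3-braids. We show that this fails for closed $n$-braids for every $n\ge4$: every integer $N\ge1$ occurs, already on knots that are closed 4-braids. We also realize every nonzero polynomial $a+bv^2$ with $a,b\in\mathbb Z$, and for all but finitely many $N$ we find knots of braid index exactly $n$ with leading coefficient $\pm Nv^k$. The proof writes $P$ as a combination of the five irreducible characters of the Hecke algebra $H_4$ and constructs braids for which the leading coefficient can be read off from the leading coefficients of single matrix entries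 of the reduced Burau representation.
\end{abstract}

\section{The question and the answer}

Let $P(L)=P(v,z)\in\mathbb Z[v^{\pm1},z^{\pm1}]$ be the skein (HOMFLY-PT) polynomial of an oriented link $L$, normalized by $P(\text{unknot})=1$ and satisfying
\[
v^{-1}P(L_+)-vP(L_-)=zP(L_0).
\]
It is never zero: after the substitution $z=v^{-1}-v$, with values in $\mathbb Q(v)$, the constant $1$ satisfies the skein relation and the normalization, so $P(v,v^{-1}-v)=1$ for every link. We may therefore regard $P$ as a (Laurent) polynomial in $z$ and consider its leading coefficient $\max\mathrm{cf}_zP$, a nonzero Laurent polynomial in $v$. We regard two such coefficients as the same value if they differ by a unit $\pm v^k$, $k\in\mathbb Z$.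

How many values can there be if the number of strings is bounded? For two strings the answer is a short calculation. Let $p_c=v^{-c}P(\widehat{\sigma_1^c})$, where $\sigma_1$ is a positive crossing. The skein relation becomes $p_{c+1}=zp_c+p_{c-1}$, with $p_0=(v^{-1}-v)/z$ (the two-component unlink) and $p_1=v^{-1}$, $p_{-1}=v$ (the unknot). By induction
\[
p_c=v^{-1}z^{c-1}+(\text{lower powers of }z),\qquad p_{-c}=v(-z)^{c-1}+(\text{lower powers of }z)\qquad(c\ge1).
\]
So on closed 2-braids there are exactly two values, $1$ and $1-v^2$, and the second one occurs only for the unlink. The following more general facts are known.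
\begin{itemize}
\item[(a)] For alternating links of any fixed braid index, only finitely many values of $\max\mathrm{cf}_zP$ occur.
\item[(b)] For closed 3-braids, alternating or not, only finitely many values of $\max\mathrm{cf}_zP$ occur.
\item[(c)] The analogous finiteness for the leading coefficient of the Alexander polynomial fails for non-alternating links, even among closed 3-braids.
\end{itemize}
Setting $v=1$ turns $P$ into the Conway form of the Alexander polynomial. Whenever $\max\mathrm{cf}_zP$ does not vanish at $v=1$, its value there is the leading coefficient of that polynomial. So (b) and (c) are compatible only because $\max\mathrm{cf}_zP$ may vanish at $v=1$.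

The question was posed by Stoimenow \cite{St}: \emph{is it true for every $n\ge4$ that $\max\mathrm{cf}_zP$ takes only finitely many values on closed $n$-braids, that is, on links of braid index at most $n$?} The answer is no, for every $n\ge4$.

\begin{theorem}\label{thm:main}
For every integer $N\ge1$ there is a knot $K_N$, the closure of a 4-braid, with $\max\mathrm{cf}_zP(K_N)=\pm Nv^k$ for some $k\in\mathbb Z$. Hence for every $n\ge4$ the set of values of $\max\mathrm{cf}_zP$ on closed $n$-braids is infinite.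
\end{theorem}

The second sentence follows from the first: a closed 4-braid becomes a closed $n$-braid after $n-4$ stabilizations, and $Nv^k$, $N'v^{k'}$ with $N\ne N'$ positive do not differ by a unit. Since closed $n$-braids with $n\le3$ are closed 3-braids (stabilize), (b) gives the following.

\begin{corollary}
The set of values of $\max\mathrm{cf}_zP$ on closed $n$-braids is finite if and only if $n\le3$.
\end{corollary}

The method gives more.

\begin{theorem}\label{thm:strong}
Let $n\ge4$.
\begin{enumerate}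
\item Every nonzero polynomial $a+bv^2$ $(a,b\in\mathbb Z)$ is, up to units, a value of $\max\mathrm{cf}_zP$ on closed $n$-braids. In particular the monomial values, up to units, are exactly all integers $N\ge1$.
\item For all but finitely many $N$ there is a knot of braid index \emph{exactly} $n$ with $\max\mathrm{cf}_zP=\pm Nv^k$ for some $k\in\mathbb Z$.
\end{enumerate}
\end{theorem}

\paragraph{The idea.} Up to a power of $v$, $P$ of a closed 4-braid is a combination $\sum_\lambda w_\lambda\chi_\lambda$ of the five irreducible characters of the Hecke algebra $H_4$, with fixed weights $w_\lambda$. We put $z=s-s^{-1}$ and let $s\to\infty$. We use three facts.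

First, the braid $R_c=\sigma_1^{-c}\sigma_3^{c}$ acts as the identity in the representations of type $(4)$, $(22)$, $(1^4)$. In $(31)$, the reduced Burau representation, and in $(211)$, which is $(31)$ composed with an involution of $H_4$, it is, to leading order, a huge multiple of an operator of rank one. If we insert $R_c$ into a braid and take $c$ large, only these two characters matter, and their leading terms are products of single matrix entries.

Second, the full twist $\Delta^2$ acts as $s^4$ in $(31)$ and as $s^{-4}$ in $(211)$. By inserting full twists we can make $(31)$ win, or make the two terms balance.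

Third, a matrix entry of the Burau representation can have any nonzero integer as leading coefficient. The reason is simple. There is a braid whose matrix $T$, restricted to the rows and columns of two of the three basis vectors, $u_1$ and $u_3$, is approximately
\[
\begin{pmatrix}-s&s^{-1}\\ s^{-1}&-s\end{pmatrix},
\]
and the third basis vector contributes only lower-order terms. To get from $u_3$ to $u_1$ in $k$ steps one must jump, and the leading contributions come from paths that jump exactly once. There are $k$ moments at which to do so, whence an entry $k(-s)^{k-1}s^{-1}+\cdots$ in $T^k$.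

\section{The skein polynomial as a combination of characters}\label{sec:setup}

\paragraph{Degrees.} Put
\[
z=s-s^{-1},\qquad \delta=s+s^{-1},\qquad D=\frac{v^{-1}-v}{z}.
\]
Expanding rational functions at $s=\infty$ embeds $\mathbb Q(s)[v^{\pm1}]$ into $\mathbb Q((s^{-1}))[v^{\pm1}]$. For $0\ne g\in\mathbb Q(s)[v^{\pm1}]$ write $g=\sum_{i\le d}g_is^i$ with $g_i\in\mathbb Q[v^{\pm1}]$ and $g_d\ne0$, and set $\deg g=d$, $\mathrm{lc}\,g=g_d$; let $\deg 0=-\infty$. In products, degrees add and leading coefficients multiply. By $O(s^m)$ we denote an element of degree at most $m$. Since $z$ has degree 1 and leading coefficient 1, $\mathrm{lc}\,P=\max\mathrm{cf}_zP$ for $0\ne P\in\mathbb Z[v^{\pm1},z^{\pm1}]$.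

\paragraph{The trace.} The generators $\sigma_i$ of $B_n$ are positive crossings. Let $e(\beta)$ be the exponent sum of a braid $\beta\in B_n$ and let $F_n(\beta)=v^{-e(\beta)}P(\hat\beta)$; write $F=F_4$. Thus
\begin{equation}\label{eq:lcPF}
\max\mathrm{cf}_zP(\hat\beta)=v^{e(\beta)}\,\mathrm{lc}\,F(\beta)\qquad(\beta\in B_4).
\end{equation}
The skein relation reads $F_n(\beta'\sigma_i\beta'')-F_n(\beta'\sigma_i^{-1}\beta'')=zF_n(\beta'\beta'')$, and conjugate braids have the same closure. Hence $F_n$ extends to a $\mathbb Q(s)$-linear trace, $F_n(xy)=F_n(yx)$, on the Hecke algebra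
\[
H_n=\mathbb Q(s)[B_n]/(\sigma_i-\sigma_i^{-1}-z),
\]
with values in $\mathbb Q(s)[v^{\pm1}]$. Adding a split unknot multiplies $P$ by $D$ (apply the skein relation to a kink), and $\beta\sigma_n^{\pm1}\in B_{n+1}$ has the same closure as $\beta\in B_n$. So for $\beta\in B_n$, and by linearity for $\beta\in H_n$ (mapped to $H_{n+1}$ in the obvious way),
\begin{equation}\label{eq:markov}
F_{n+1}(\beta)=D\,F_n(\beta),\qquad F_{n+1}(\beta\sigma_n^{\pm1})=v^{\mp1}F_n(\beta),\qquad F_1(1)=1.
\end{equation}

\paragraph{Powers of generators.} In $H_n$ we have $\sigma_i^2=1+z\sigma_i$, that is, $(\sigma_i-s)(\sigma_i+s^{-1})=0$. Put $E_i=s-\sigma_i$. Then $E_i^2=\delta E_i$ and $\sigma_i^{-1}=s^{-1}-E_i$. As $E_i/\delta$ is an idempotent with $\sigma_iE_i=-s^{-1}E_i$, and $\sigma_i$ acts as $s$ on the complementary idempotent, we get for $c\ge1$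
\begin{equation}\label{eq:powers}
\begin{aligned}
\sigma_i^{-c}&=s^{-c}+h_cE_i, & h_c&=\frac{(-s)^c-s^{-c}}{\delta},\\
\sigma_i^{c}&=s^{c}-g_cE_i, & g_c&=\frac{s^c-(-s)^{-c}}{\delta}.
\end{aligned}
\end{equation}
Both $h_c$ and $g_c$ have degree $c-1$, with $\mathrm{lc}\,h_c=(-1)^c$ and $\mathrm{lc}\,g_c=1$; moreover $h_2=g_2=z$.

\paragraph{Five representations of $H_4$.} Let $\rho$ be the representation on the space with basis $u_1,u_2,u_3$ in which
\[
E_ix=\varphi_i(x)\,u_i,\qquad \varphi_i(u_i)=\delta,\quad \varphi_i(u_j)=1\ \ (|i-j|=1),\quad \varphi_1(u_3)=\varphi_3(u_1)=0,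
\]
and $\sigma_i=s-E_i$. It is well defined. Indeed $E_i^2=\delta E_i$ gives the quadratic relation, and $E_1E_3=E_3E_1=0$ shows that $\sigma_1,\sigma_3$ commute. Finally $E_iE_{i\pm1}E_i=E_i$ gives, since $s\delta-1=s^2$,
\[
(s-E_1)(s-E_2)(s-E_1)=s^3-s^2(E_1+E_2)+s(E_1E_2+E_2E_1),
\]
which is symmetric in $1,2$; the same holds for $2,3$. This $\rho$ is a form of the reduced Burau representation. We shall constantly use the rules
\begin{equation}\label{eq:rules}
\begin{gathered}
\sigma_iu_i=-s^{-1}u_i,\qquad \sigma_i^{-1}u_i=-su_i,\qquad \sigma_i^{\pm1}u_j=s^{\pm1}u_j-u_i\quad(|i-j|=1),\\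
\sigma_1^{\pm1}u_3=s^{\pm1}u_3,\qquad \sigma_3^{\pm1}u_1=s^{\pm1}u_1 .
\end{gathered}
\end{equation}
Products act with the rightmost factor first, and we often write $X$ for $\rho(X)$ when it acts on vectors.

Let $\theta$ be the involutive automorphism $\sigma_i\mapsto-\sigma_i^{-1}$ of $H_4$; it preserves the quadratic relations because $-\sigma_i^{-1}+\sigma_i=z$. The five representations are:
\begin{itemize}
\item $(4)$: $\sigma_i\mapsto s$; \quad $(1^4)$: $\sigma_i\mapsto-s^{-1}$;
\item $(31)$: $\rho$; \quad $(211)$: $\rho^*=\rho\circ\theta$;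
\item $(22)$: the space with basis $u_1,u_2$, with $\sigma_1,\sigma_3\mapsto s-E_1$ and $\sigma_2\mapsto s-E_2$, where $E_1,E_2$ are given by the same formulas.
\end{itemize}
At $s=1$ they become the five irreducible representations of $S_4$, all absolutely irreducible and pairwise inequivalent: trivial, sign, the reflection representation (with simple roots $u_1,-u_2,u_3$), its product with the sign, and the pullback of the reflection representation of $S_3$.

\begin{lemma}\label{lem:chars}
The algebra $H_4$ is the product of the five matrix algebras belonging to these representations. There are $w_\lambda\in\mathbb Q(s)[v^{\pm1}]$ with $F=\sum_\lambda w_\lambda\chi_\lambda$, the sum being over the five representations.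
\end{lemma}

\begin{proof}
For each $w\in S_4$ let $T_w\in H_4$ be the product of generators along a reduced word of $w$. These 24 elements span $H_4$ (a standard fact: braid relations and $\sigma_i^2=1+z\sigma_i$ reduce every word). Consider the homomorphism $\Psi$ from $H_4$ to the product of the five matrix algebras, which has dimension $1+9+4+9+1=24$. The $24\times24$ matrix of the coordinates of the $\Psi(T_w)$ has entries in $\mathbb Z[s^{\pm1}]$. At $s=1$ it is the matrix of $\mathbb Q[S_4]\to\prod_\lambda M_{\dim\lambda}(\mathbb Q)$, which is invertible. So it is invertible over $\mathbb Q(s)$, and $\Psi$ is an isomorphism. A linear map $f$ on a full matrix algebra with $f(xy)=f(yx)$ vanishes on the matrix units $e_{ij}$, $i\ne j$, and on $e_{ii}-e_{jj}$, so it is $f(e_{11})$ times the matrix trace. Apply this to $F$ on each factor.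
\end{proof}

\paragraph{Full twists.} The full twist $\Delta^2=(\sigma_1\sigma_2\sigma_3)^4$ is central in $B_4$ and is a product of 12 conjugates of $\sigma_1$. By Lemma~\ref{lem:chars} each $\lambda$ maps $H_4$ onto a full matrix algebra, so $\Delta^2$ acts in $\lambda$ by a scalar $\mu_\lambda\in\mathbb Q(s)$, and $\mu_\lambda^{\dim\lambda}=(\det\lambda(\sigma_1))^{12}$. The determinants of $\sigma_1$ in $(4),(31),(22),(211),(1^4)$ are $s,-s,-1,s^{-1},-s^{-1}$. As $1$ is the only cube root of unity in $\mathbb Q(s)$,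
\begin{equation}\label{eq:twist}
\mu_{4}=s^{12},\qquad \mu_{31}=s^4,\qquad \mu_{22}=\pm1,\qquad \mu_{211}=s^{-4},\qquad \mu_{1^4}=s^{-12}.
\end{equation}

\section{The two weights that matter}

Only $w_{31}$ and $w_{211}$ will enter the leading coefficient. To isolate $w_{31}$ we look for an element of $H_4$ on which all characters but $\chi_{31}$ vanish. The symmetrizer of $H_3$ acts as zero in $(1^4)$, $(22)$ and $(211)$, and a factor $E_3$ removes $(4)$.

\begin{lemma}\label{lem:weights}
$\deg w_{31}=\deg w_{211}=-3$, $\mathrm{lc}\,w_{31}=-v^{-1}$, and $\mathrm{lc}\,w_{211}=v$.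
\end{lemma}

\begin{proof}
Let
\[
S=\frac{1+s(\sigma_1+\sigma_2)+s^2(\sigma_1\sigma_2+\sigma_2\sigma_1)+s^3\sigma_1\sigma_2\sigma_1}{(1+s^2)(1+s^2+s^4)}.
\]
The numerator equals $(1+s\sigma_1)(1+s\sigma_2+s^2\sigma_2\sigma_1)$, and $\sigma_1(1+s\sigma_1)=s(1+s\sigma_1)$, so $\sigma_1S=sS$. The numerator is symmetric under $1\leftrightarrow2$ and under reversal of words, so $\sigma_iS=S\sigma_i=sS$ for $i=1,2$. On a common $s$-eigenvector of $\sigma_1,\sigma_2$ the numerator acts by $1+2s^2+2s^4+s^6=(1+s^2)(1+s^2+s^4)$, so $S$ acts as the identity there. The image of $S$ in any representation consists of $0$ and such common eigenvectors.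

There are none in $(1^4)$. In $(22)$ they would lie in $\ker\varphi_1\cap\ker\varphi_2$, which is $0$ on $\langle u_1,u_2\rangle$ because $\delta^2-1\ne0$. In $(211)$ they would be common $(-s^{-1})$-eigenvectors of $\rho(\sigma_1),\rho(\sigma_2)$, but these eigenspaces are the distinct lines $\langle u_1\rangle,\langle u_2\rangle$. Let
\[
y=SE_3=S(s-\sigma_3).
\]
Then $\chi_\lambda(y)=0$ for $\lambda=(1^4),(22),(211)$, and also for $\lambda=(4)$, where $E_3=0$.

In $\rho$ we have $SE_i=S(s-\sigma_i)=0$, hence $Su_i=0$, for $i=1,2$. The vector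
\[
h=u_3+\frac1{\delta^2-1}u_1-\frac{\delta}{\delta^2-1}u_2
\]
satisfies $\varphi_1(h)=\varphi_2(h)=0$, so it is a common $s$-eigenvector and $Su_3=Sh=h$. As $SE_3$ is $x\mapsto\varphi_3(x)h$,
\[
\chi_{31}(y)=\varphi_3(h)=\delta-\frac{\delta}{\delta^2-1},\qquad\text{of degree 1 and leading coefficient 1.}
\]

On the other hand, \eqref{eq:markov} gives $F(y)=(sD-v^{-1})F_3(S)$. Here
\[
sD-v^{-1}=\frac{v^{-1}s^{-1}-vs}{z}
\]
has degree 0 and leading coefficient $-v$. By \eqref{eq:markov}, $F_3$ takes the value $D^2$ on $1$, the value $v^{-1}D$ on $\sigma_1$ and $\sigma_2$, and the value $v^{-2}$ on $\sigma_1\sigma_2$ and $\sigma_2\sigma_1$. By the trace property and $\sigma_1^2=1+z\sigma_1$, $F_3(\sigma_1\sigma_2\sigma_1)=F_3(\sigma_1^2\sigma_2)=v^{-1}(D+zv^{-1})$. So the numerator of $F_3(S)$ is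
\[
D^2+2sv^{-1}D+2s^2v^{-2}+s^3v^{-1}(D+zv^{-1}).
\]
Since $\deg D=-1$, it has degree 4 and leading coefficient $v^{-2}$. The denominator has degree 6 and leading coefficient 1, so $F_3(S)$ has degree $-2$ and leading coefficient $v^{-2}$. Hence $w_{31}=F(y)/\chi_{31}(y)$ has degree $0-2-1=-3$ and leading coefficient $-v\cdot v^{-2}=-v^{-1}$.

For $w_{211}$ we use $\theta(y)$. Composition with $\theta$ interchanges $(4)$ with $(1^4)$ and $(31)$ with $(211)$, and fixes $(22)$, up to isomorphism the only two-dimensional irreducible representation. Therefore $\chi_\lambda(\theta(y))=0$ for $\lambda\ne(211)$, and $\chi_{211}(\theta(y))=\chi_{31}(y)$. The elements $\theta(\sigma_i)=-\sigma_i^{-1}$ again satisfy $\theta(\sigma_i)^2=1+z\theta(\sigma_i)$, and $F_{n+1}(\beta\,\theta(\sigma_n))=-vF_n(\beta)$. So the calculation of $F(y)$ applies to $\theta(y)$ with $v^{-1}$ replaced by $-v$ and $D$ unchanged: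
\[
F(\theta(y))=(sD+v)F_3(\theta(S)),\qquad sD+v=\frac{v^{-1}s-vs^{-1}}{z},
\]
where $sD+v$ has degree 0 and leading coefficient $v^{-1}$, and the numerator of $F_3(\theta(S))$ is
\[
D^2-2svD+2s^2v^2-s^3v(D-zv),
\]
of degree 4 and leading coefficient $v^2$. So $w_{211}$ has degree $-3$ and leading coefficient $v^{-1}\cdot v^2=v$.
\end{proof}

\section{Amplification}\label{sec:amp}

In general all five characters compete for the leading term of $F(\beta)$. We now introduce a braid that acts trivially in three of the representations and reduces the other two characters to single matrix entries. Let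
\[
R_c=\sigma_1^{-c}\sigma_3^{c}\in B_4,\qquad c\ge1 .
\]
It acts as the identity in $(4)$ and $(1^4)$, because its exponent sum is 0, and in $(22)$, because $\sigma_1,\sigma_3$ have the same image there. (This is where four strings are used: we need two distinct commuting generators.) By \eqref{eq:powers}, $E_1E_3=0$ and $\theta(R_c)=\sigma_1^{c}\sigma_3^{-c}$,
\begin{equation}\label{eq:Rc}
\rho(R_c)=1+s^ch_cE_1-s^{-c}g_cE_3,\qquad \rho^*(R_c)=1+s^ch_cE_3-s^{-c}g_cE_1 ,
\end{equation}
where on the right $E_i$ stands for $\rho(E_i)$. Here $s^ch_c$ has degree $2c-1$ and leading coefficient $(-1)^c$, while $s^{-c}g_c=O(s^{-1})$. So for large $c$ the operator $\rho(R_c)$ is dominated by a multiple of $E_1$, and $\rho^*(R_c)$ by a multiple of $E_3$. For $X\in B_4$ define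
\begin{equation}\label{eq:tau}
\tau(X)=\varphi_1(\rho(X)u_1),\qquad \tau^*(X)=\varphi_3(\rho^*(X)u_3)=(-1)^{e(X)}\varphi_3(\rho(\overline X)u_3),
\end{equation}
where $\overline X$ is the image of $X$ under the automorphism $\sigma_i\mapsto\sigma_i^{-1}$ of $B_4$.

\begin{lemma}\label{lem:amp}
Let $r\ge1$, $j\in\mathbb Z$, let $X_1,\dots,X_r\in B_4$ satisfy $\tau(X_i)\ne0$ for all $i$, and put
\[
\beta_c=\Delta^{2j}X_1R_cX_2R_c\cdots X_rR_c,\qquad d=\sum_i\deg\tau(X_i),\qquad d^*=\sum_i\deg\tau^*(X_i),
\]
with $d^*=-\infty$ if some $\tau^*(X_i)=0$. Then for all sufficiently large $c$: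
\begin{enumerate}
\item[(i)] if $d^*<d+8j$, then $\mathrm{lc}\,F(\beta_c)=(-1)^{cr+1}\,v^{-1}\prod_i\mathrm{lc}\,\tau(X_i)$;
\item[(ii)] if $d^*=d+8j$, then
\[
\mathrm{lc}\,F(\beta_c)=(-1)^{cr}\Big(-v^{-1}\prod_i\mathrm{lc}\,\tau(X_i)+v\prod_i\mathrm{lc}\,\tau^*(X_i)\Big).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
Expand each $\rho(R_c)$ in $\chi_{31}(\beta_c)=s^{4j}\,\mathrm{tr}\prod_i\rho(X_i)\rho(R_c)$ by \eqref{eq:Rc}. Choosing $s^ch_cE_1$ in every factor contributes
\[
s^{4j}(s^ch_c)^r\,\mathrm{tr}(X_1E_1X_2E_1\cdots X_rE_1)=s^{4j}(s^ch_c)^r\prod_i\tau(X_i),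
\]
because the operator in question is $x\mapsto\varphi_1(x)\prod_{i\ge2}\varphi_1(X_iu_1)\cdot X_1u_1$. In each of the other $3^r-1$ choices at most $r-1$ factors have the large coefficient $s^ch_c$ and the others have coefficient of degree $\le0$, so the contribution has degree at most $(r-1)(2c-1)+C$ with $C$ independent of $c$. In the same way $\chi_{211}(\beta_c)$ is the sum of $s^{-4j}(s^ch_c)^r\prod_i\tau^*(X_i)$ and terms of degree at most $(r-1)(2c-1)+C$. The values $\chi_4(\beta_c),\chi_{22}(\beta_c),\chi_{1^4}(\beta_c)$ do not depend on $c$.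

By Lemma~\ref{lem:weights}, for large $c$ the term $w_{31}\chi_{31}(\beta_c)$ has degree exactly $r(2c-1)+4j+d-3$ and leading coefficient $-v^{-1}(-1)^{cr}\prod_i\mathrm{lc}\,\tau(X_i)$. If $d^*\ne-\infty$, then for large $c$ the term $w_{211}\chi_{211}(\beta_c)$ has degree $r(2c-1)-4j+d^*-3$ and leading coefficient $v(-1)^{cr}\prod_i\mathrm{lc}\,\tau^*(X_i)$; if $d^*=-\infty$, its degree is at most $(r-1)(2c-1)$ plus a constant. The other three terms have degrees bounded independently of $c$. In case (i) the $(31)$ term has strictly the largest degree. In case (ii) the $(31)$ and $(211)$ terms have equal degree, larger than that of the others, and their leading coefficients cannot cancel because they are nonzero rational multiples of different powers of $v$.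
\end{proof}

For Theorem~\ref{thm:main} the question is now one about matrix entries: for each $N\ge1$ we need $X\in B_4$ with $\mathrm{lc}\,\tau(X)=\pm N$.

\section{A matrix entry with leading coefficient $\pm k$}\label{sec:entry}

Let
\[
\hat T=\sigma_1^{-1}\sigma_3^{-1}\sigma_2\in B_4,\qquad T=\rho(\hat T),\qquad A=\rho(\sigma_1\sigma_3),\qquad u=u_1+u_3 .
\]
By \eqref{eq:rules},
\begin{equation}\label{eq:A}
A^{\pm1}u_1=-u_1,\qquad A^{\pm1}u_3=-u_3,\qquad A^{\pm1}u_2=s^{\pm2}u_2-s^{\pm1}u .
\end{equation}

\paragraph{The first two powers by hand.} Since $\sigma_2u_3=su_3-u_2$ and $\sigma_2u_2=-s^{-1}u_2$, applying $A^{-1}$ gives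
\[
Tu_3=s^{-1}u_1-s^{-2}u_2+(s^{-1}-s)u_3,\qquad Tu_2=s^{-2}(u_1+u_3)-s^{-3}u_2,
\]
and, symmetrically, $Tu_1=(s^{-1}-s)u_1-s^{-2}u_2+s^{-1}u_3$. Thus $\varphi_1(Tu_3)=s^{-1}\delta-s^{-2}=1$. In $T^2u_3=s^{-1}Tu_1-s^{-2}Tu_2+(s^{-1}-s)Tu_3$ the coefficient of $u_1$ is
\[
s^{-1}(s^{-1}-s)-s^{-4}+(s^{-1}-s)s^{-1}=-2+2s^{-2}-s^{-4}.
\]
The leading term $-2$ comes from the two paths $u_3\to u_1\to u_1$ and $u_3\to u_3\to u_1$, each contributing $-1$; the path through $u_2$ is negligible. The coefficient of $u_2$ is $s^{-1}-2s^{-3}+s^{-5}$, and so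
\[
\varphi_1(T^2u_3)=\delta(-2+2s^{-2}-s^{-4})+s^{-1}-2s^{-3}+s^{-5}=-2s+s^{-1}-s^{-3}.
\]

For general $k$ we diagonalize the symmetry $u_1\leftrightarrow u_3$. On $u_1-u_3$ the operator $T$ has eigenvalue $-s$, while on $u$ it acts, to first order, as $-s(1-2s^{-2})$. The entry from $u_3$ to $u_1$ is, to first order, half the difference of the $k$-th powers: the leading terms cancel and the next ones are linear in $k$.

\begin{lemma}\label{lem:Tk}
For $k\ge1$,
\[
\varphi_1(T^ku_3)=(-1)^{k+1}k\,s^{k-1}+O(s^{k-3}),\qquad \varphi_1(T^ku_2)=O(s^{k-2}),\qquad \varphi_1(T^ku_1)=O(s^{k+1}).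
\]
\end{lemma}

\begin{proof}
The formulas above give
\[
T(u_1-u_3)=-s(u_1-u_3),\qquad Tu=(-s+2s^{-1})u-2s^{-2}u_2,\qquad Tu_2=s^{-2}u-s^{-3}u_2 .
\]
Write $T^ku=x_ku+y_ku_2$ and $T^ku_2=\xi_ku+\eta_ku_2$. Both pairs obey the recursion
\[
(x,y)\mapsto\big((-s+2s^{-1})x+s^{-2}y,\;-2s^{-2}x-s^{-3}y\big),
\]
starting from $(1,0)$ and $(0,1)$ respectively. We claim
\[
x_k=(-s)^k(1-2ks^{-2})+O(s^{k-4}),\qquad y_k=O(s^{k-3})\qquad(k\ge0).
\]
This holds for $k=0$. If it holds for $k$, then $s^{-2}y_k=O(s^{k-5})$ and
\[
-s(1-2s^{-2})x_k=(-s)^{k+1}\big(1-2(k+1)s^{-2}\big)+O(s^{k-3}),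
\]
which is the claim for $x_{k+1}$; and $y_{k+1}=O(s^{k-2})+O(s^{k-6})=O(s^{k-2})$. Next,
\[
\xi_k=O(s^{k-3}),\qquad \eta_k=O(s^{k-4})\qquad(k\ge1):
\]
for $k=1$ these are $s^{-2}$ and $-s^{-3}$, and the recursion gives $\xi_{k+1}=O(s^{k-2})+O(s^{k-6})$ and $\eta_{k+1}=O(s^{k-5})+O(s^{k-7})$, which suffices.

Now $\varphi_1(u)=\varphi_1(u_1-u_3)=\delta$ and $\varphi_1(u_2)=1$. From $u_3=\frac12\big(u-(u_1-u_3)\big)$ and $u_1=\frac12\big(u+(u_1-u_3)\big)$ we get
\[
\varphi_1(T^ku_3)=\tfrac12\big[\delta(x_k-(-s)^k)+y_k\big]=(-1)^{k+1}ks^{k-1}+O(s^{k-3}),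
\]
$\varphi_1(T^ku_1)=\frac12[\delta(x_k+(-s)^k)+y_k]=O(s^{k+1})$, and $\varphi_1(T^ku_2)=\delta\xi_k+\eta_k=O(s^{k-2})$.
\end{proof}

The entry $\tau(X)=\varphi_1(Xu_1)$ of Lemma~\ref{lem:amp} starts at $u_1$, not at $u_3$; and the diagonal entry $\varphi_1(T^ku_1)$ is of no use, having leading term $(-1)^ks^{k+1}$. We therefore first transport $u_1$ to (mostly) $u_3$: to leading order, a power of $\sigma_2^{-1}$ takes $u_1$ to a multiple of $u_2$, and a power of $\sigma_3^{-1}$ takes $u_2$ to a multiple of $u_3$.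

\begin{proposition}\label{prop:tauU}
Let $k\ge1$, $q,m\ge2$ and $U=\hat T^{\,k}\sigma_3^{-q}\sigma_2^{-m}$. Then
\[
\deg\tau(U)=k+q+m-3,\qquad \mathrm{lc}\,\tau(U)=(-1)^{k+q+m+1}\,k .
\]
\end{proposition}

\begin{proof}
By \eqref{eq:powers}, $\sigma_2^{-m}u_1=s^{-m}u_1+h_mu_2$ and
\[
\sigma_3^{-q}\sigma_2^{-m}u_1=s^{-m-q}u_1+h_ms^{-q}u_2+h_mh_qu_3 .
\]
Hence $\tau(U)=s^{-m-q}\varphi_1(T^ku_1)+h_ms^{-q}\varphi_1(T^ku_2)+h_mh_q\varphi_1(T^ku_3)$. By Lemma~\ref{lem:Tk} the last term has degree $k+q+m-3$ and leading coefficient $(-1)^{m+q}(-1)^{k+1}k$. The first two have degrees at most $k+1-q-m$ and $k+m-q-3$, smaller by at least $2(q+m)-4>0$ and $2q>0$, respectively.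
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}

Let $N\ge1$ and $X=\hat T^{N}\sigma_3^{-q}\sigma_2^{-m}$, where $q,m\in\{2,3\}$ will be chosen below according to $N$. By Proposition~\ref{prop:tauU}, $\tau(X)\ne0$ and $\mathrm{lc}\,\tau(X)=\pm N$. Choose $j$ with $8j>\deg\tau^*(X)-\deg\tau(X)$. Lemma~\ref{lem:amp}(i) with $r=1$ applies to
\[
\beta=\Delta^{2j}\,\hat T^{N}\sigma_3^{-q}\sigma_2^{-m}\,\sigma_1^{-c}\sigma_3^{c},
\]
and with \eqref{eq:lcPF} it gives, for all large $c$ of either parity,
\[
\max\mathrm{cf}_zP(\hat\beta)=v^{e(\beta)}\,\mathrm{lc}\,F(\beta)=\pm N\,v^{e(\beta)-1}.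
\]

It remains to choose $q,m$ and the parity of $c$ so that $\hat\beta$ is a knot, that is, so that the permutation of $\beta$ is a 4-cycle. As $\Delta^2$ is a pure braid, it plays no role. The permutation of $\hat T$ is $w=(12)(34)(23)$, a 4-cycle with $w^2=(14)(23)$.
\begin{itemize}
\item $N$ odd: take $q=m=2$ and $c$ even. The permutation is $w^N$, a 4-cycle.
\item $N\equiv2\pmod4$: take $q=3$, $m=2$, $c$ even. The permutation is $(14)(23)\cdot(34)$, a 4-cycle since the transposition $(34)$ joins the two cycles.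
\item $N\equiv0\pmod4$: take $q=2$, $m=3$, $c$ odd. The permutation is $(23)(12)(34)$, conjugate to $w$ and hence a 4-cycle.
\end{itemize}
This proves Theorem~\ref{thm:main}. \qed

\begin{remark}
At $v=1$ the coefficient $\pm Nv^k$ does not vanish, so the Alexander polynomial of $K_N$ also has leading coefficient $\pm N$.
\end{remark}

\section{Two independent coefficients: Theorem~\ref{thm:strong}, part 1}

If $ab=0$, then $a+bv^2$ is up to units an integer $N\ge1$, and Theorem~\ref{thm:main} with stabilization realizes it. Conversely a monomial value of $\max\mathrm{cf}_zP$ is $cv^k$ with $0\ne c\in\mathbb Z$, that is, $|c|$ up to units. This settles the second sentence of part 1. By stabilization it is enough to take $n=4$ and to realize $a\pm bv^2$ up to units, with either sign, for all $a,b\ge1$.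

We use the balanced case (ii) of Lemma~\ref{lem:amp}. It requires a list of braids $X_i$ such that the leading coefficients of the $\tau(X_i)$ multiply to $\pm a$ and those of the $\tau^*(X_i)$ to $\pm b$, with control of the relative sign, and such that $\sum_i(\deg\tau^*(X_i)-\deg\tau(X_i))$ is divisible by 8. We build the list from three kinds of blocks; their data will be as follows.
\[
\begin{array}{c|c|c|c|c|c}
 & \deg\tau & \mathrm{lc}\,\tau & \deg\tau^* & \mathrm{lc}\,\tau^* & \deg\tau^*-\deg\tau\\ \hline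
U_k & k+1 & (-1)^{k+1}k & 3k+1 & 1 & 2k\\
U_l' & 3l+1 & (-1)^l & l+1 & -l & -2l\\
V & 2 & 1 & 2 & -1 & 0
\end{array}
\]
The block $U_a$ supplies the factor $a$, the block $U_b'$ the factor $b$, copies of $U_1$ adjust the degrees, and $V$ changes the relative sign.

\paragraph{The block $U_k=\hat T^{\,k}\sigma_3^{-2}\sigma_2^{-2}$, $k\ge1$.} The entries for $\tau$ are Proposition~\ref{prop:tauU} with $q=m=2$. For $\tau^*$, note that $e(U_k)\equiv k\pmod2$ and that $\overline{U_k}=(\sigma_1\sigma_3\sigma_2^{-1})^k\sigma_3^2\sigma_2^2$. So with $T^*=A\,\rho(\sigma_2^{-1})$,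
\[
\tau^*(U_k)=(-1)^k\varphi_3\big((T^*)^kx_0\big),\qquad x_0=\sigma_3^2\sigma_2^2u_3 .
\]
By \eqref{eq:powers}, $\sigma_2^2u_3=s^2u_3-zu_2$. Applying $\sigma_3^2$, with $\sigma_3^2u_3=s^{-2}u_3$ and $\sigma_3^2u_2=s^2u_2-zu_3$, we get
\[
x_0=(1+z^2)u_3-zs^2u_2 .
\]
The $u_2$-coefficient dominates, and we show that $T^*$ preserves this. Say that a vector $x=\alpha u_2+\gamma_1u_1+\gamma_3u_3$ is of type $(p,\epsilon)$ if $\deg\alpha=p$, $\mathrm{lc}\,\alpha=\epsilon$ and $\deg\gamma_1,\deg\gamma_3\le p-1$. Then $x_0$ is of type $(3,-1)$. For $x$ of type $(p,\epsilon)$, \eqref{eq:rules} gives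
\[
\sigma_2^{-1}x=\alpha'u_2+s^{-1}(\gamma_1u_1+\gamma_3u_3),\qquad \alpha'=-s\alpha-\gamma_1-\gamma_3,
\]
and $\alpha'$ has degree $p+1$ and leading coefficient $-\epsilon$. By \eqref{eq:A}, $T^*x$ has $u_2$-coefficient $s^2\alpha'$, of degree $p+3$ and leading coefficient $-\epsilon$, and its other coefficients $-s\alpha'-s^{-1}\gamma_i$ have degree at most $p+2$. So $T^*x$ is of type $(p+3,-\epsilon)$, and by induction $x=(T^*)^{k-1}x_0$ is of type $(3k,(-1)^k)$. For the last step, \eqref{eq:A} gives $\varphi_3\circ A=-\varphi_3$ (on $u_2$: $s^2-s\delta=-1$). Hence, with $\alpha'$ and $\gamma_3$ formed from this $x$,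
\[
\varphi_3(T^*x)=-\varphi_3(\sigma_2^{-1}x)=-(\alpha'+s^{-1}\delta\gamma_3).
\]
Here $\deg\alpha'=3k+1$, $\mathrm{lc}\,\alpha'=-(-1)^k$ and $\deg(s^{-1}\delta\gamma_3)\le3k-1$. So $\varphi_3(T^*x)$ has degree $3k+1$ and leading coefficient $(-1)^k$, and $\tau^*(U_k)$ has degree $3k+1$ and leading coefficient $1$.

\paragraph{The block $U_l'$, $l\ge1$.} This should be $U_l$ with the roles of $\tau$ and $\tau^*$ exchanged. Let $U_l'$ be obtained from $\overline{U_l}$ by interchanging $\sigma_1\leftrightarrow\sigma_3$. This interchange conjugates $\rho$ by the involution $u_1\leftrightarrow u_3$, which also exchanges $\varphi_1$ and $\varphi_3$. Hence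
\[
\tau(U_l')=\varphi_3(\rho(\overline{U_l})u_3)=(-1)^l\tau^*(U_l),\qquad
\tau^*(U_l')=(-1)^l\varphi_1(\rho(U_l)u_1)=(-1)^l\tau(U_l),
\]
where we used $e(U_l')=-e(U_l)\equiv l\pmod2$. The second row of the table follows from the first.

\paragraph{The block $V=\sigma_2^{-1}\sigma_1\sigma_2^{-1}$.} By \eqref{eq:rules} we find in succession
\begin{align*}
\sigma_2^{-1}u_1&=s^{-1}u_1-u_2,\\
\sigma_1\sigma_2^{-1}u_1&=(1-s^{-2})u_1-su_2,\\
\sigma_2^{-1}\sigma_1\sigma_2^{-1}u_1&=(1-s^{-2})(s^{-1}u_1-u_2)+s^2u_2 .
\end{align*}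
As $s^{-1}\delta-1=s^{-2}$, $\tau(V)=s^2+(1-s^{-2})s^{-2}$, of degree 2 and leading coefficient 1. For $\overline V=\sigma_2\sigma_1^{-1}\sigma_2$,
\begin{align*}
\sigma_2u_3&=su_3-u_2,\\
\sigma_1^{-1}\sigma_2u_3&=u_3-s^{-1}u_2+u_1,\\
\sigma_2\sigma_1^{-1}\sigma_2u_3&=su_3+su_1+(s^{-2}-2)u_2 .
\end{align*}
As $e(V)=-1$, $\tau^*(V)=-(s\delta-2+s^{-2})=-(s^2-1+s^{-2})$, of degree 2 and leading coefficient $-1$.

\paragraph{Assembly.} Let $a,b\ge1$ and $t\in\{0,1\}$. Choose $i\in\{0,1,2,3\}$ with $a-b+i\equiv0\pmod4$ and put $j=(a-b+i)/4$. Apply Lemma~\ref{lem:amp} to the list consisting of $U_a$, $U_b'$, $i$ copies of $U_1$ and $t$ copies of $V$. By the table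
\[
d^*-d=2a-2b+2i=8j,
\]
so case (ii) applies. Since $U_1$ has $\mathrm{lc}\,\tau=\mathrm{lc}\,\tau^*=1$, the products of the leading coefficients over the list are
\[
\prod\mathrm{lc}\,\tau=(-1)^{a+1}a\cdot(-1)^b=-(-1)^{a+b}a,\qquad \prod\mathrm{lc}\,\tau^*=-(-1)^t b,
\]
and therefore, for large $c$, the resulting braid $\beta$ satisfies
\[
\max\mathrm{cf}_zP(\hat\beta)=v^{e(\beta)}\,\mathrm{lc}\,F(\beta)=\pm v^{e(\beta)}\big((-1)^{a+b}a\,v^{-1}-(-1)^{t}b\,v\big).
\]
The two choices of $t$ give both relative signs, so $a+bv^2$ and $a-bv^2$ are values up to units. This proves part 1 of Theorem~\ref{thm:strong}. \qed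

\begin{remark}
The table shows what the full twists do in Theorem~\ref{thm:main}. For $X=U_k$ and $r=1$ we have $d^*-d=2k$. If $4j>k$, the leading coefficient is $\pm k$ up to a power of $v$. If $4j=k$, it is $\pm(kv^{-1}+v)$ up to a power of $v$. If $4j<k$, in particular if there are no full twists, the same comparison of degrees shows that the $(211)$ term wins, and the leading coefficient is a unit.
\end{remark}

\section{Exact braid index: Theorem~\ref{thm:strong}, part 2}

The knot $K_N$ of Theorem~\ref{thm:main} is a closed 4-braid. If its braid index is at most 3, then it is a closed 3-braid, and $N$ is up to units one of the finitely many values in (b). So for all but finitely many $N$ the knot $K_N$ has braid index exactly 4. For such $N$ let $K$ be the connected sum of $K_N$ with $n-4$ copies of the trefoil $\widehat{\sigma_1^3}$.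

In the notation of the introduction $p_3=zp_2+p_1=z(zv^{-1}+p_0)+v^{-1}$, so the trefoil has
\[
P=v^3p_3=2v^2-v^4+z^2v^2,
\]
with leading coefficient $v^2$. As $P$ is multiplicative under connected sum, $\max\mathrm{cf}_zP(K)=\pm Nv^k$ for some $k$. By a theorem of Birman and Menasco \cite{BM}, the braid index minus 1 is additive under connected sum. The trefoil has braid index 2, so $K$ has braid index $1+3+(n-4)=n$. \qed

\begin{thebibliography}{9}
\bibitem{BM} Birman and Menasco, \emph{Studying links via closed braids IV: composite links and split links}, Invent. Math. \textbf{102} (1990).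
\bibitem{St} A. Stoimenow, \emph{Properties of closed 3-braids}, arXiv:math/0606435 (2006).
\end{thebibliography}

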